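# Comparing convex bodies through their central sections: the constant has order $\sqrt n$

## 1. A ball compares with constant one

Fix $n\ge 2$. Throughout, $S=S^{n-1}$, and $d\theta$ is the unnormalized surface measure on $S$ or on a subsphere (on $S^0$ it is counting measure, so $|S^0|=2$). We write $|\cdot|$ for Euclidean norm or volume, $B$ for the Euclidean unit ball, and $C_e(S)$ for the even continuous functions on $S$. A **body** is an origin-symmetric convex body $K$, with norm $\|\cdot\|_K$ and radial function $\rho_K(\theta)=\|\theta\|_K^{-1}$. A **density** is a continuous, non-negative, even function $f$ on $\mathbb R^n$. It defines $\mu(E)=\int_E f$, and for a hyperplane $\xi^\perp$ we write $\mu(E\cap\xi^\perp)$ for the integral of $f$ over $E\cap \xi^\perp$ with respect to Lebesgue measure on $\xi^\perp$.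

Suppose that every central hyperplane section of $K$ is no heavier than that of $L$:
$$\mu(K\cap\xi^\perp)\le\mu(L\cap\xi^\perp)\qquad\text{for all }\xi\in S. \tag{1}$$
Must $\mu(K)\le\mu(L)$? If not, by what factor can $\mu(K)$ exceed $\mu(L)$?

Polar coordinates turn this into a question about one operator. The **spherical Radon transform** of $g\in C_e(S)$ is
$$Rg(\xi)=\int_{S\cap\xi^\perp}g(\theta)\,d\theta .$$
It preserves order. It maps $C_e(S)$ to itself, because $Rg(U\xi)=\int_{S\cap\xi^\perp}g(U\theta)\,d\theta$ for orthogonal $U$ and $g$ is uniformly continuous. It is symmetric, $\int_S(Rg)h=\int_S g\,Rh$: the set of pairs of orthogonal unit vectors is a homogeneous space of $O(n)$, and the two iterated integrals are invariant measures on it with the same total mass $|S^{n-1}||S^{n-2}|$, so they coincide. With $h=1$ this gives $\int_S Rg=|S^{n-2}|\int_S g$.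

For a body $K$ put $G_K(\theta)=\int_0^{\rho_K(\theta)}t^{n-2}f(t\theta)\,dt$, define $G_L$ in the same way, and let $\phi=G_K-G_L\in C_e(S)$. Polar coordinates inside $\xi^\perp$ give $\mu(K\cap\xi^\perp)=RG_K(\xi)$, so (1) says exactly
$$R\phi\le 0\ \text{ on } S. \tag{2}$$
The function $\phi$ equals $\int_{\rho_L}^{\rho_K}t^{n-2}f\,dt\ge0$ where $\rho_K>\rho_L$, it equals $-\int_{\rho_K}^{\rho_L}t^{n-2}f\,dt\le0$ where $\rho_K<\rho_L$, and it is $0$ elsewhere. The measures, on the other hand, are
$$\mu(K\setminus L)=\int_{\{\rho_K>\rho_L\}}\int_{\rho_L}^{\rho_K}t^{n-1}f(t\theta)\,dt\,d\theta,\qquad \mu(L\setminus K)=\int_{\{\rho_K<\rho_L\}}\int_{\rho_K}^{\rho_L}t^{n-1}f(t\theta)\,dt\,d\theta. \tag{3}$$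
The difference between (2) and (3) is one factor $t$, the distance to the origin.

**Proposition 1.** If $K=rB$ and (1) holds, then $\mu(K)\le\mu(L)$.

*Proof.* Integrating (2) over $S$ gives $|S^{n-2}|\int_S\phi\le0$, hence $\int_{\{\rho_L<r\}}\phi\le\int_{\{\rho_L>r\}}|\phi|$. Where $\rho_L<r$, the integration variable satisfies $t\le r$, so $\int_{\rho_L}^r t^{n-1}f\,dt\le r\phi$. Where $\rho_L>r$, it satisfies $t\ge r$, so $r|\phi|\le\int_r^{\rho_L}t^{n-1}f\,dt$. By (3),
$$\mu(K\setminus L)\le r\int_{\{\rho_L<r\}}\phi\le r\int_{\{\rho_L>r\}}|\phi|\le\mu(L\setminus K).$$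
Add $\mu(K\cap L)$ to both sides. $\square$

The plane is also easy. For $n=2$ we have $Rg(\xi)=2g(\xi')$, where $\xi'$ is $\xi$ turned by a right angle. So (2) says $\phi\le0$ pointwise. Then $f(t\theta)=0$ for $\rho_L(\theta)\le t\le\rho_K(\theta)$ whenever $\rho_K(\theta)>\rho_L(\theta)$, so $\mu(K\setminus L)=0$ and $\mu(K)\le\mu(L)$.

What changes when $n\ge3$ and $K$ is not a ball? The proof used one weight $r$ for two purposes: it bounded $t$ from above on $K\setminus L$ and from below on $L\setminus K$. For general $K$ the weight with these properties is $\rho_K$, and (2) need not imply $\int_S\rho_K\phi\le0$.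

## 2. Intersection bodies and the bound $C_n\le\sqrt n$

Let $C_n$ be the smallest constant $C$ such that (1) implies $\mu(K)\le C\mu(L)$ for all densities and all bodies $K,L$ in $\mathbb R^n$. The admissible $C$ form a closed set, so a smallest one exists as soon as some $C$ is admissible; this section shows that $\sqrt n$ is. Taking $K=L$, $f\equiv1$ shows $C_n\ge1$. The paper of Alexander Koldobsky, Grigoris Paouris, and Artem Zvavitch, "Measure comparison and distance inequalities for convex bodies", arXiv:1912.00880 (2019), is the source of the problem: the estimate $C_n\le\sqrt n$ is due to Koldobsky and Zvavitch, and one asks whether it is optimal. We read this as a question about order of growth: is there an absolute $c>0$ with $C_n\ge c\sqrt n$ for all $n\ge2$?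

The weights that can be used against (2) are those obtained by integrating (2) against a positive measure.

**Definition.** A star body $D$ (with positive, even, continuous radial function $\rho_D$) is an **intersection body**, $D\in\mathcal I_n$, if $\rho_D=R\nu$ for a finite non-negative even Borel measure $\nu$ on $S$, meaning
$$\int_S\rho_D\,u\,d\theta=\int_S Ru\,d\nu\qquad\text{for all }u\in C_e(S). \tag{4}$$

If $\rho_D=Rm$ with $0\le m\in C_e(S)$, then (4) holds with $d\nu=m\,d\theta$, by symmetry of $R$. Three examples follow. The ball is an intersection body, with $m=1/|S^{n-2}|$. In the plane every star body of this kind is one, with $m(\theta)=\frac12\rho_D(\theta')$. And if $K$ is a body, then $\rho_D(\xi)=|K\cap\xi^\perp|=R\big(\tfrac1{n-1}\rho_K^{n-1}\big)(\xi)$ defines an intersection body.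

For a body $K$ let
$$d(K)=\inf\{d\ge1:\ \exists D\in\mathcal I_n,\ D\subset K\subset dD\}.$$
This is finite, since small balls lie in $\mathcal I_n$. The next argument is that of Koldobsky and Zvavitch; compare it with Proposition 1.

**Proposition 2.** If (1) holds and $D\subset K\subset dD$ with $D\in\mathcal I_n$, then $\mu(K)\le d\,\mu(L)$. Hence $C_n\le\sup_K d(K)$.

*Proof.* By (4) and (2), $\int_S\rho_D\phi=\int_S R\phi\,d\nu\le0$. Where $\rho_K>\rho_L$, we have $\phi\ge 0$, $\rho_D\ge\rho_K/d$ and $\rho_K\ge t$, so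
$$\rho_D\phi\ge\frac1d\,\rho_K\int_{\rho_L}^{\rho_K}t^{n-2}f\,dt\ge\frac1d\int_{\rho_L}^{\rho_K}t^{n-1}f\,dt .$$
Where $\rho_K<\rho_L$, we have $\rho_D\le\rho_K\le t$, so $\rho_D|\phi|\le\int_{\rho_K}^{\rho_L}t^{n-1}f\,dt$. By (3), $\frac1d\mu(K\setminus L)\le\mu(L\setminus K)$. Since $d\ge1$,
$$\mu(K)=\mu(K\cap L)+\mu(K\setminus L)\le d\,\mu(K\cap L)+d\,\mu(L\setminus K)=d\,\mu(L).\qquad\square$$

**Lemma 1.** If $D\in\mathcal I_n$ and $T\in GL(n)$, then $T^{-1}D\in\mathcal I_n$. Consequently $d(TK)=d(K)$ for every body $K$.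

*Proof.* **Step 1: rewrite (4) on $\mathbb R^n$, where linear maps act.** We claim that $\rho_D=R\nu$ if and only if, for every even continuous $F$ with compact support in $\mathbb R^n\setminus\{0\}$,
$$\int_{\mathbb R^n}\|x\|_D^{-1}F(x)\,dx=\int_S\int_{\xi^\perp}F(x)\,dx\,d\nu(\xi). \tag{5}$$
Given (4), put $u(\theta)=\int_0^\infty t^{n-2}F(t\theta)\,dt$. Since $\|t\theta\|_D^{-1}=t^{-1}\rho_D(\theta)$, the left side of (5) is $\int_S\rho_Du$. Since $Ru(\xi)=\int_{\xi^\perp}F$, the right side is $\int_S Ru\,d\nu$. Conversely, given (5) and $u\in C_e(S)$, take $F(x)=\alpha(|x|)u(x/|x|)$ with $\alpha$ continuous, compactly supported in $(0,\infty)$, and $\int t^{n-2}\alpha(t)\,dt=1$. Then (5) becomes (4).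

**Step 2: change variables.** Note $\|x\|_{T^{-1}D}=\|Tx\|_D$. By (5) applied to $F\circ T^{-1}$,
$$\int\|Tx\|_D^{-1}F(x)\,dx=|\det T|^{-1}\int\|y\|_D^{-1}F(T^{-1}y)\,dy=|\det T|^{-1}\int_S\int_{\xi^\perp}F(T^{-1}y)\,dy\,d\nu(\xi).$$
The map $T$ carries $(T^*\xi)^\perp$ onto $\xi^\perp$. Let $w=T^*\xi/|T^*\xi|$. A unit cube in $w^\perp$ times the segment $[0,w]$ has image of volume $|\det T|$ and height $\langle Tw,\xi\rangle=|T^*\xi|$ over $\xi^\perp$, so $T$ multiplies $(n-1)$-volume on $w^\perp$ by $|\det T|/|T^*\xi|$. The last expression is therefore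
$$\int_S|T^*\xi|^{-1}\int_{(T^*\xi)^\perp}F(x)\,dx\,d\nu(\xi).$$
Pushing the measure $|T^*\xi|^{-1}d\nu(\xi)$ forward under $\xi\mapsto T^*\xi/|T^*\xi|$ gives a finite, non-negative, even measure for which (5) holds with $T^{-1}D$. So $T^{-1}D\in\mathcal I_n$. As $T$ is arbitrary, $D\subset K\subset dD$ if and only if $TD\subset TK\subset dTD$ with $TD\in\mathcal I_n$. $\square$

John's theorem says that every body has a linear image with $B\subset K\subset\sqrt nB$. Since $B\in\mathcal I_n$, Lemma 1 gives $d(K)\le\sqrt n$ for every $K$, and Proposition 2 gives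
$$C_n\le\sqrt n. \tag{6}$$

## 3. Cube against ball for Lebesgue measure

For a lower bound we need $K,L,f$ with small sections of $K$ and large $\mu(K)$. The natural trial is $f\equiv1$, $K=Q=[-1,1]^n$ and $L=rB$. Ball's cube slicing theorem (K. Ball, *Cube slicing in $\mathbb R^n$*, Proc. AMS 97 (1986)) says $\big|[-\tfrac12,\tfrac12]^n\cap\xi^\perp\big|\le\sqrt2$, so
$$|Q\cap\xi^\perp|\le 2^{n-1}\sqrt2\qquad\text{for all }\xi\in S. \tag{7}$$
Equality holds for $\xi=(e_1+e_2)/\sqrt2$, where the section is a diagonal of a square times a cube. With $\omega_m=\pi^{m/2}/\Gamma(\frac m2+1)$, the smallest admissible $r$ is thus given by $\omega_{n-1}r^{n-1}=2^{n-1}\sqrt2$, and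
$$\frac{|Q|}{|rB|}=\frac{2^n}{\omega_nr\cdot r^{n-1}}=\sqrt2\;\frac{\omega_{n-1}}{\omega_n}\;\frac1r .$$
By Stirling, $\omega_{n-1}/\omega_n\sim\sqrt{n/(2\pi)}$ and $r\sim2\,\omega_{n-1}^{-1/(n-1)}\sim2\sqrt{n/(2\pi e)}$. The ratio tends to $\sqrt{e/2}\approx1.17$. So this pair gives only a bounded ratio.

The factor of order $\sqrt n$ in $\omega_{n-1}/\omega_n$ is canceled by $r$, because the radius of $L$ is forced by the same density that weighs $K$. We would like to prescribe the section data of the two bodies independently. The mass at $t\theta$ enters the sections with weight $t^{n-2}$ and the measure with weight $t^{n-1}$, so its worth per unit of section cost is $t$. If $K$ and $L$ are almost equal and all mass sits between their boundaries, then $t\approx\rho_K(\theta)$ for both. On directions where $L$ is slightly smaller, the mass belongs to $K$ only; where $L$ is slightly larger, it belongs to $L$ only. The section data of $K$ and $L$ then become two freely chosen functions $g$ and $h$.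

## 4. Mass in the thin shell between two nearly equal bodies

**Lemma 2.** Let $K$ be a body and let $g,h\in C_e(S)$ be non-negative with $Rg\le Rh$ on $S$. Then
$$\int_S g\,\rho_K\le C_n\int_S h\,\rho_K .$$

*Proof.* Steps 1 to 4 assume that $\|\cdot\|_K^2$ is $C^\infty$ on $\mathbb R^n\setminus\{0\}$ with positive definite Hessian there. Step 5 removes this.

**Step 1: make the data smooth without losing the inequality.** Let $\phi=g-h$, so $R\phi\le0$. Fix $\eta>0$ and choose an even $\psi\in C^\infty(S)$ with $|\psi-(\phi-2\eta)|\le\eta$ (polynomials are dense; take the even part). Then $\phi-3\eta\le\psi\le\phi-\eta$. Put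
$$g'=(\psi-\eta)_+,\qquad h'=(-\psi-\eta)_+ .$$
The difference $g'-h'$ equals $\psi-\eta$ where $\psi\ge\eta$, equals $\psi+\eta$ where $\psi\le-\eta$, and equals $0$ where $|\psi|<\eta$. In all cases $g'-h'\le\psi+\eta\le\phi$. Hence $R(g'-h')\le R\phi\le0$, that is, $Rg'\le Rh'$. The supports of $g'$ and $h'$ are separated by the set $|\psi|<\eta$.

**Step 2: build $L$ close to $K$, inside it where $\psi>0$ and outside where $\psi<0$.** For small $\varepsilon>0$ let $\|x\|_L=\|x\|_K(1+\varepsilon\psi(x/|x|))$ and $M=\|\cdot\|_L^2$. The function $M$ is even, homogeneous of degree $2$ and smooth off $0$. Its Hessian is homogeneous of degree $0$ and converges uniformly on $S$ to that of $\|\cdot\|_K^2$ as $\varepsilon\to0$, so for small $\varepsilon$ it is positive definite off $0$. Thus $M$ is convex along lines missing $0$; along lines through $0$ it is a multiple of $t^2$. Hence $M$ is convex and $L=\{M\le1\}$ is a body with $\rho_L=\rho_K/(1+\varepsilon\psi)$.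

**Step 3: put mass between the two boundaries.** On the compact set $\{|\psi|\ge\eta\}$ let $I_\theta$ be the closed interval with endpoints $\rho_K(\theta)$ and $\rho_L(\theta)$. It is $[\rho_L,\rho_K]$ if $\psi\ge\eta$ and $[\rho_K,\rho_L]$ if $\psi\le-\eta$. Its length $\ell_\theta=\varepsilon|\psi|\rho_K/(1+\varepsilon\psi)$ is bounded below there. Let $\kappa_\theta(t)=4\ell_\theta^{-2}\operatorname{dist}(t,\mathbb R\setminus I_\theta)$, a tent of height $2/\ell_\theta$ and integral $1$ on $I_\theta$. Define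
$$f(t\theta)=t^{2-n}(|\psi(\theta)|-\eta)_+\,\kappa_\theta(t),$$
understood as $0$ where $|\psi(\theta)|<\eta$. It is non-negative and even, and it vanishes near $0$. It is continuous, because $\kappa_\theta(t)$ is jointly continuous and bounded on $\{|\psi|\ge\eta\}$ and the factor $(|\psi|-\eta)_+$ tends to $0$ at the edge of this set.

The factor $t^{2-n}$ cancels the Jacobian in sections. If $\psi\ge\eta$, the interval $I_\theta$ lies in $[0,\rho_K]$ and the part of it in $[0,\rho_L]$ is a point; if $\psi\le-\eta$, the roles are exchanged. Hence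
$$\mu(K\cap\xi^\perp)=\int_{S\cap\xi^\perp}\int_0^{\rho_K}t^{n-2}f(t\theta)\,dt\,d\theta=Rg'(\xi),\qquad\mu(L\cap\xi^\perp)=Rh'(\xi).$$
So (1) holds, and $\mu(K)\le C_n\,\mu(L)$.

**Step 4: compute the measures and pass to the limit.** In $\mathbb R^n$ one factor $t$ survives, so
$$\mu(K)=\int_S g'\int t\,\kappa_\theta(t)\,dt\,d\theta\ge\int_S g'\rho_L\ge\frac{\int_S g'\rho_K}{1+\varepsilon\|\psi\|_\infty},\qquad
\mu(L)=\int_S h'\int t\,\kappa_\theta(t)\,dt\,d\theta\le\int_S h'\rho_L\le\frac{\int_S h'\rho_K}{1-\varepsilon\|\psi\|_\infty}.$$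
Let $\varepsilon\to0$: $\int g'\rho_K\le C_n\int h'\rho_K$. As $\eta\to0$, $\psi\to\phi$ uniformly, so $g'\to\phi_+$ and $h'\to\phi_-$ uniformly, and $\int\phi_+\rho_K\le C_n\int\phi_-\rho_K$. Since $g=\phi_++\min(g,h)$, $h=\phi_-+\min(g,h)$ and $C_n\ge1$, adding $\int\min(g,h)\rho_K\le C_n\int\min(g,h)\rho_K$ gives the claim for such $K$.

**Step 5: approximate a general $K$.** Let $\kappa_j\ge0$ be smooth probability densities on $SO(n)$ concentrating at the identity, and let $N_j(x)=\int_{SO(n)}\|Ux\|_K\,\kappa_j(U)\,dU$. This is a norm, and $N_j\to\|\cdot\|_K$ uniformly on $S$. Substituting $W=UV$ gives $N_j(Ve_1)=\int\|We_1\|_K\,\kappa_j(WV^{-1})\,dW$, which is smooth in $V\in SO(n)$. Since $V\mapsto Ve_1$ is a submersion onto $S$, $N_j$ is smooth on $S$, hence off $0$. The norm $(N_j^2+\frac1j|x|^2)^{1/2}$ has a square that is smooth off $0$ with Hessian at least $\frac2jI$, because $N_j^2$ is convex. Its unit balls $K_j$ satisfy $\rho_{K_j}\to\rho_K$ uniformly on $S$. Apply Steps 1 to 4 to $K_j$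 with the same $g,h$ and let $j\to\infty$. $\square$

## 5. Random vectors as test functions, and the logarithm from a Gaussian

Lemma 2 becomes easier to use when $g$ and $h$ come from probability densities. For an even continuous probability density $p$ with Gaussian decay, put $h_p(\theta)=\int_0^\infty t^{n-2}p(t\theta)\,dt$. By dominated convergence $h_p\in C_e(S)$, and polar coordinates give
$$Rh_p(\xi)=\int_{\xi^\perp}p,\qquad\int_S h_p\,\rho_K=\int_{\mathbb R^n}\|x\|_K^{-1}p(x)\,dx. \tag{8}$$
So $Rh_p(\xi)$ is the density at $0$ of $\langle Y,\xi\rangle$ for $Y\sim p$, and $\int h_p\rho_K=\mathbb E\|Y\|_K^{-1}$. The same computation for the uniform distribution on $Q$ produces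
$$g=\frac{2^{-n}}{n-1}\rho_Q^{\,n-1}\in C_e(S),\qquad Rg(\xi)=2^{-n}|Q\cap\xi^\perp|\le\frac1{\sqrt2},\qquad\int_S g\,\rho_K=2^{-n}\int_Q\|x\|_K^{-1}dx, \tag{9}$$
the inequality being (7). Take $K=Q$, so $\|\cdot\|_K=\|\cdot\|_\infty$. Since $\|x\|_\infty\le1$ on $Q$, $\int g\rho_Q\ge1$. Now we want a random vector $Y$ such that

- every $\langle Y,\xi\rangle$, $\xi\in S$, has density at least $1/\sqrt2$ at $0$;
- $\|Y\|_\infty\ge A$ always, with $A$ as large as possible.

Lemma 2 will then give $1\le C_n/A$.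

The first candidate is rotation invariant: $Y\sim N(0,b^2I)$ has density $1/(\sqrt{2\pi}\,b)$ at $0$ in every direction, so the first requirement is $b^2\le1/\pi$. But the maximum of $n$ Gaussian coordinates is small. For $t>0$, Jensen's inequality gives
$$e^{t\,\mathbb E\|Y\|_\infty}\le\mathbb E\,e^{t\|Y\|_\infty}\le 2n\,e^{t^2b^2/2},$$
and $t=\sqrt{2\log(2n)}/b$ yields $\mathbb E\|Y\|_\infty\le b\sqrt{2\log(2n)}$. Hence $\mathbb E\|Y\|_\infty^{-1}\ge1/(b\sqrt{2\log (2n)})$. On the cube side, $\|x\|_\infty$ has distribution function $t^n$ on $[0,1]$, so $\int g\rho_Q=\int_0^1t^{-1}nt^{n-1}dt=\frac n{n-1}$. The lower bound for $C_n$ obtained from this $h$ is therefore at most $\frac n{n-1}\sqrt{\tfrac2\pi\log(2n)}$. A constant $h$ is always of this Gaussian form up to a factor, so no rotation-invariant choice gives more than order $\sqrt{\log n}$ against this $g$.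

What is missing is one large coordinate. If we force $|Y_1|\approx A$ and keep the others Gaussian, then $\|Y\|_\infty$ is large, but $\langle Y,e_1\rangle=Y_1$ has density $0$ at $0$. The remedy is to choose the index of the large coordinate at random. A unit vector $\xi$ satisfies $\sum\xi_i^2=1$, so the planted coordinate is usually nearly invisible to it, as long as $A^2\xi_i^2$ is comparable to $b^2$ when $\xi_i^2=1/n$. This allows $A$ of order $\sqrt n$.

## 6. One planted coordinate: the lower bound $\sqrt{n/(\pi e)}$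

**Theorem 1.** $C_n\ge\sqrt{n/(\pi e)}$ for all $n\ge2$.

Together with (6), this answers the question: yes, with $c=1/\sqrt{\pi e}=0.342\ldots$, and $\sqrt{n/(\pi e)}\le C_n\le\sqrt n$.

We isolate the convexity fact that makes the averaging over the index work.

**Lemma 3.** For $c>3$ the function $F(s)=(1-s)^{-1/2}e^{-cs/(1-s)}$ for $0\le s<1$, $F(1)=0$, is continuous and convex on $[0,1]$.

*Proof.* With $u=1-s$ we have $F=e^cu^{-1/2}e^{-c/u}$, which tends to $0$ as $u\to0^+$. Now $\log F=c-\frac12\log u-\frac cu$, so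
$$\frac{F''}F=\Big(\frac c{u^2}-\frac1{2u}\Big)^2+\frac1{2u^2}-\frac{2c}{u^3}=\frac{c^2-3cu+\frac34u^2}{u^4}>0\qquad(0<u\le1),$$
because $c^2-3cu\ge c(c-3)>0$. So $F$ is convex on $[0,1)$, and by continuity on $[0,1]$. $\square$

*Proof of Theorem 1.* Since $8<\pi e=8.539\ldots$, for $n\le8$ we have $\sqrt{n/(\pi e)}<1\le C_n$. Let $n\ge9$.

**Step 1: define $h$.** Let $A,b>0$ be parameters, $c=A^2/(2b^2)$, and $\varepsilon\in(0,1)$. Let $q$ be an even continuous probability density on $\mathbb R$ supported in $\{(1-\varepsilon)A\le|s|\le A\}$, and let $\gamma_b$ be the $N(0,b^2)$ density. Put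
$$f_i(x)=q(x_i)\prod_{j\ne i}\gamma_b(x_j),\qquad F_0=\frac1n\sum_{i=1}^nf_i,\qquad h=h_{F_0}.$$
$F_0$ is a continuous even probability density with Gaussian decay, so $h\in C_e(S)$, $h\ge0$, and (8) applies.

**Step 2: bound the sections of a single $f_i$.** We show, with $F$ as in Lemma 3,
$$\int_{\xi^\perp}f_i\ge\frac{F(\xi_i^2)}{\sqrt{2\pi}\,b}\qquad(|\xi|=1). \tag{10}$$
If $|\xi_i|=1$ the right side is $0$. Let $|\xi_i|<1$ and $Y\sim f_i$. The function $r\mapsto\int_{\xi^\perp+r\xi}f_i$ is a density of $\langle Y,\xi\rangle$, continuous by dominated convergence. On the other hand $\langle Y,\xi\rangle$ is $\xi_iY_i$ plus an independent $N(0,b^2(1-\xi_i^2))$ variable, which gives a second continuous density. The two agree everywhere. At $0$,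
$$\int_{\xi^\perp}f_i=\int q(s)\,\frac1{\sqrt{2\pi b^2(1-\xi_i^2)}}\exp\Big(-\frac{s^2\xi_i^2}{2b^2(1-\xi_i^2)}\Big)ds,$$
and $s^2\le A^2$ on the support of $q$ gives (10).

**Step 3: average over $i$.** If $c>3$, then by Lemma 3, Jensen's inequality and $\sum\xi_i^2=1$,
$$Rh(\xi)=\frac1n\sum_i\int_{\xi^\perp}f_i\ge\frac1{\sqrt{2\pi}\,b}F\Big(\frac1n\Big)=\frac1{\sqrt{2\pi}\,b}\Big(\frac n{n-1}\Big)^{1/2}e^{-c/(n-1)} . \tag{11}$$
So the flat directions $\xi_i^2=1/n$ are the worst ones for this bound.

**Step 4: choose $A$ and $b$.** We want the right side of (11) to be at least $1/\sqrt2$. Squaring and writing $y=\pi b^2\frac{n-1}n$, this says $e^{-A^2/(b^2(n-1))}\ge y$, that is,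
$$A^2\le b^2(n-1)\log\frac1y=\frac n\pi\,y\log\frac1y .$$
The right side is largest at $y=1/e$. So take
$$A=\sqrt{\frac n{\pi e}},\qquad b^2=\frac n{(n-1)\pi e},\qquad c=\frac{n-1}2\ge4 .$$
Then $c>3$, as Lemma 3 requires, and (11) gives
$$Rh(\xi)\ge\sqrt{\frac{(n-1)e}{2n}}\,\sqrt{\frac n{n-1}}\;e^{-1/2}=\frac1{\sqrt2}.$$

**Step 5: conclude.** By (9), $Rg\le1/\sqrt2\le Rh$. Apply Lemma 2 with $K=Q$. We have $\int g\rho_Q\ge1$. By (8), since $\|x\|_\infty\ge(1-\varepsilon)A$ on the support of $F_0$, $\int h\rho_Q\le\frac1{(1-\varepsilon)A}$. Hence $C_n\ge(1-\varepsilon)A$, and $\varepsilon\to0$ finishes. $\blacksquare$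

## 7. $C_n$ as the largest distance to the intersection bodies

Proposition 2 bounds $C_n$ by distances to $\mathcal I_n$. Lemma 2 is strong enough to reverse this.

**Theorem 2.** For every $n\ge2$:

1. $C_n=\max_Kd(K)$ over all origin-symmetric convex bodies $K$;
2. $C_n<\sqrt n$;
3. $C_n=1$ if and only if $n\le4$.

*Proof of (1).* Proposition 2 gives $C_n\le\sup_K d(K)$. Write $C=C_n$ and fix a body $K$ and $\varepsilon>0$.

**Step 1: phrase $d(K)\le(1+\varepsilon)^2C$ as two sets meeting.** In $C_e(S)$ let $\mathcal A=\{Rm:\ m\in C_e(S),\ m\ge0\}$, a convex cone containing $0$, and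
$$\mathcal O=\{\rho_Kv:\ v\in C_e(S),\ (1+\varepsilon)^{-1}<v<(1+\varepsilon)C\},$$
which is open, convex, and non-empty because $C\ge1$. If some $Rm$ lies in $\mathcal O$, then $(1+\varepsilon)^{-1}\rho_K<Rm<(1+\varepsilon)C\rho_K$. The star body $D$ with $\rho_D=Rm/((1+\varepsilon)C)$ is then in $\mathcal I_n$ and satisfies $D\subset K\subset(1+\varepsilon)^2C\,D$, so $d(K)\le(1+\varepsilon)^2C$. We show that $\mathcal A\cap\mathcal O=\emptyset$ is impossible.

**Step 2: separate.** Suppose the sets are disjoint. By Hahn–Banach there are a non-zero continuous functional $\Lambda$ on $C_e(S)$ and $\alpha\in\mathbb R$ with $\Lambda\le\alpha$ on $\mathcal A$ and $\Lambda\ge\alpha$ on $\mathcal O$. As $\mathcal A$ is a cone, $\Lambda\le0$ on $\mathcal A$; as $0\in\mathcal A$, $\alpha\ge0$. By Riesz, $\Lambda$ is given by an even signed measure $\lambda\ne0$, and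
$$\int Rm\,d\lambda\le0\ \ (0\le m\in C_e(S)),\qquad\int u\,d\lambda\ge0\ \ (u\in\mathcal O).$$
Let $a=(1+\varepsilon)^{-1}$ and $\beta=(1+\varepsilon)C$, and write $v=a+w$ with $0<w<\beta-a$. The Jordan parts $\lambda_\pm$ are even, and $\int u\,d\lambda_-=\sup\{-\int w\,d\lambda:\ w\in C_e(S),\ 0\le w\le u\}$ for $0\le u\in C_e(S)$. (This is the usual formula for the negative part; since $\lambda$ is even, $w$ may be replaced by its even part. Strict inequalities give the same supremum.) So
$$\inf_{v}\int v\rho_K\,d\lambda=a\int\rho_K\,d\lambda-(\beta-a)\int\rho_K\,d\lambda_-=a\int\rho_K\,d\lambda_+-\beta\int\rho_K\,d\lambda_- ,$$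
and this is non-negative:
$$(1+\varepsilon)^{-1}\int\rho_K\,d\lambda_+\ge(1+\varepsilon)C\int\rho_K\,d\lambda_-. \tag{12}$$

**Step 3: smooth $\lambda_\pm$ so that Lemma 2 applies.** Let $k_j(t)=c_jt^{2j}$ with $c_j$ such that $\int_S k_j(\langle x,\theta\rangle)\,d\theta=1$, and $T_ju(x)=\int_S k_j(\langle x,\theta\rangle)u(\theta)\,d\theta$. For $0<\delta<1$, the mass of the kernel on $\{|\langle x,\theta\rangle|\le1-\delta\}$ is at most
$$\frac{(1-\delta)^{2j}|S|}{(1-\delta/2)^{2j}\,|\{\theta\in S:|\langle x,\theta\rangle|\ge1-\delta/2\}|}\longrightarrow0 ,$$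
so $T_ju\to u$ uniformly for $u\in C_e(S)$.

The operators commute: $T_jR=RT_j$ on $C_e(S)$. Indeed, let $p(\xi,\theta)=\int_{S\cap\xi^\perp}k_j(\langle x,\theta\rangle)\,dx$. Then $p(U\xi,U\theta)=p(\xi,\theta)$ for orthogonal $U$, and some reflection exchanges $\xi$ and $\theta$ when $\xi\neq\theta$, so $p$ is symmetric. Symmetry of $R$, applied to $k_j(\langle x,\cdot\rangle)$, gives
$$T_jRm(x)=\int_S k_j(\langle x,\theta\rangle)Rm(\theta)\,d\theta=\int_S p(\theta,x)m(\theta)\,d\theta=\int_S p(x,\theta)m(\theta)\,d\theta=RT_jm(x).$$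

Let $g_j(x)=\int k_j(\langle x,\theta\rangle)\,d\lambda_+(\theta)$ and $h_j(x)=\int k_j(\langle x,\theta\rangle)\,d\lambda_-(\theta)$, non-negative functions in $C_e(S)$. For $0\le m\in C_e(S)$,
$$\int_S R(g_j-h_j)\,m=\int_S(g_j-h_j)Rm=\int T_jRm\,d\lambda=\int R(T_jm)\,d\lambda\le0,$$
since $T_jm\ge0$. Hence $Rg_j\le Rh_j$.

**Step 4: contradiction.** Lemma 2 gives
$$\int T_j\rho_K\,d\lambda_+=\int_S g_j\rho_K\le C\int_S h_j\rho_K=C\int T_j\rho_K\,d\lambda_- .$$
Let $j\to\infty$: $\int\rho_Kd\lambda_+\le C\int\rho_Kd\lambda_-$. With (12), $(1+\varepsilon)^2C\int\rho_Kd\lambda_-\le C\int\rho_Kd\lambda_-$, so $\int\rho_Kd\lambda_-=0$. As $\rho_K>0$, $\lambda_-=0$, and then $\lambda_+=0$. This contradicts $\lambda\ne0$. Hence $d(K)\le(1+\varepsilon)^2C$, and $\varepsilon\to0$ gives $d(K)\le C_n$. So $C_n=\sup_Kd(K)$.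

**Step 5: the supremum is attained.** By Lemma 1 and John's theorem it suffices to consider $\mathcal K=\{K:\ B\subset K\subset\sqrt nB\}$, which is compact in the Hausdorff metric by Blaschke's theorem. If $K'\subset K\subset rK'$, then $D\subset K'\subset dD$ implies $D\subset K\subset rdD$, so $d(K)\le r\,d(K')$. If $K_1,K_2\in\mathcal K$ have Hausdorff distance at most $\delta$, then $K_1\subset K_2+\delta B\subset(1+\delta)K_2$ and likewise with the roles exchanged. Taking $K'=(1+\delta)^{-1}K_2$, we get $K'\subset K_1\subset(1+\delta)^2K'$, and hence $d(K_1)\le(1+\delta)^2d(K_2)$. By symmetry $d$ is continuous on $\mathcal K$, and the maximum exists.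

*Proof of (2).* By (1), Lemma 1 and John's theorem it suffices to show $d(K)<\sqrt n$ whenever $B\subset K\subset\sqrt nB$. The plan is to replace $B$ by a slightly perturbed intersection body that is larger where $\rho_K=\sqrt n$ and smaller where $\rho_K=1$.

The sets $U=\{\rho_K=1\}$ and $W=\{\rho_K=\sqrt n\}$ are closed, symmetric and disjoint. Choose an even $\varphi\in C^\infty(S)$ with $|\varphi|\le1$, $\varphi=-1$ on $U$ and $\varphi=1$ on $W$. Since $R$ is a bijection of the space of even smooth functions on $S$ (Funk; Helgason, *Groups and Geometric Analysis*) and $R^{-1}1=|S^{n-2}|^{-1}>0$, for small $\varepsilon>0$ the function $m=|S^{n-2}|^{-1}+\varepsilon R^{-1}\varphi$ is positive. So $\rho_D:=1+\varepsilon\varphi=Rm$ defines $D\in\mathcal I_n$.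

By compactness there is $\delta>0$, independent of $\varepsilon$, with $\rho_K\le\sqrt n-\delta$ on $\{\varphi\le\frac12\}$ and $\rho_K\ge1+\delta$ on $\{\varphi\ge-\frac12\}$. Then
$$\frac{\rho_K}{\rho_D}\le\frac{\sqrt n}{1+\varepsilon/2}\ \text{ on }\{\varphi>\tfrac12\},\qquad\frac{\rho_K}{\rho_D}\le\frac{\sqrt n-\delta}{1-\varepsilon}\ \text{ elsewhere},$$
$$\frac{\rho_K}{\rho_D}\ge\frac1{1-\varepsilon/2}\ \text{ on }\{\varphi<-\tfrac12\},\qquad\frac{\rho_K}{\rho_D}\ge\frac{1+\delta}{1+\varepsilon}\ \text{ elsewhere}.$$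
For $\varepsilon<\delta/\sqrt n$, small as above, $\max(\rho_K/\rho_D)<\sqrt n$ and $\min(\rho_K/\rho_D)>1$. Scaling $D$ by the minimum gives an intersection body inside $K$, so $d(K)\le\max(\rho_K/\rho_D)/\min(\rho_K/\rho_D)<\sqrt n$. By (1), $C_n$ is one of the values $d(K)$, so $C_n<\sqrt n$.

*Proof of (3).* For $n\le4$, comparison with constant $1$ for arbitrary measures with continuous, even, non-negative density holds (A. Zvavitch, Math. Ann. 331 (2005)). It rests on the fact that in these dimensions every body is an intersection body, due to Gardner for $n=3$ and Zhang for $n=4$ (for $n=2$ see Section 2). In the present terms, $d(K)=1$ for every $K$, so $C_n=1$. For $n\ge5$ already the volume case $f\equiv1$ has a negative answer (Gardner–Koldobsky–Schlumprecht, Ann. of Math. 149 (1999), and references there): some pair satisfies (1) with $|K|>|L|$. So $C_n>1$. $\square$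

Thus $\frac1{\sqrt{\pi e}}\le C_n/\sqrt n<1$ for every $n\ge2$. The arguments here determine neither the exact value of $C_n$ for $n\ge5$ nor the asymptotic behavior of $C_n/\sqrt n$.

## 8. Distances of the $\ell_p^n$ balls

The pair $g,h$ of Section 6 also bounds $d(K)$ from below for specific $K$, without Lemma 2.

**Theorem 3.** For $n\ge2$ and $2\le p\le\infty$,
$$\frac1{\sqrt{\pi e}}\,n^{\frac12-\frac1p}\le d(B_p^n)\le n^{\frac12-\frac1p}.$$

*Proof.* *Upper bound.* For $p\ge2$, $\|x\|_p\le|x|\le n^{1/2-1/p}\|x\|_p$, that is, $B\subset B_p^n\subset n^{1/2-1/p}B$, and $B\in\mathcal I_n$.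

*Lower bound.* For $n\le8$ the left side is at most $\sqrt{n/(\pi e)}<1$. Let $n\ge9$, take $g,h$ as in Section 6, and let $D\in\mathcal I_n$, $\rho_D=R\nu$, $D\subset K\subset dD$. Since $Rg\le Rh$ and $\nu\ge0$, (4) gives
$$\int g\rho_K\le d\int g\rho_D=d\int Rg\,d\nu\le d\int Rh\,d\nu=d\int h\rho_D\le d\int h\rho_K .$$
For $K=B_p^n$, (9) and $\|x\|_p\le n^{1/p}$ on $Q$ give $\int g\rho_K\ge n^{-1/p}$. By (8) and $\|x\|_p\ge\|x\|_\infty\ge(1-\varepsilon)A$ on the support of $F_0$, $\int h\rho_K\le\frac1{(1-\varepsilon)A}$. Hence $d\ge(1-\varepsilon)A\,n^{-1/p}$. Let $\varepsilon\to0$ and take the infimum over $d$. $\square$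

In particular, with $p=\infty$, the cube already realizes the order $\sqrt n$.

## 9. Sections of codimension $k$

For $1\le k\le n-1$ let $C_{n,k}$ be the smallest constant such that, with $\mu,K,L$ as before, $\mu(K\cap H)\le\mu(L\cap H)$ for all $(n-k)$-dimensional subspaces $H$ implies $\mu(K)\le C_{n,k}\,\mu(L)$. So $C_{n,1}=C_n$, and $C_{n,k}\ge1$ by taking $K=L$.

**Theorem 4.** For $1\le k\le n-1$,
$$\Big(\frac{n-k}{\pi e}\Big)^{k/2}\le C_{n,k}\le n^{k/2}.$$
In particular $\sqrt{n/(2\pi e)}\le C_{n,k}^{1/k}\le\sqrt n$ for $1\le k\le n/2$.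

The second statement follows from the first, since $n-k\ge n/2$ when $k\le n/2$.

*Proof of the upper bound.* **Step 1: normalize $K$.** Replace $K,L,f$ by $TK,TL,f\circ T^{-1}$ with $T\in GL(n)$. The sections of $TK$ and $TL$ by $TH$ are those of $K$ and $L$ by $H$, multiplied by the same Jacobian of $T$ on $H$, and both total measures are multiplied by $|\det T|$. So by John's theorem we may assume $B\subset K\subset\sqrt nB$.

**Step 2: average and compare weights.** Put $G_K(\theta)=\int_0^{\rho_K}t^{n-k-1}f(t\theta)\,dt$, and $G_L$ similarly. Then $\mu(K\cap H)=\int_{S\cap H}G_K$. Averaging the hypothesis over all $H$ with respect to the rotation-invariant measure gives a positive multiple of $\int_S(G_K-G_L)$, so $\int_S(G_K-G_L)\le0$. Where $\rho_K>\rho_L$, $1\ge n^{-k/2}\rho_K^k$ and $\rho_K\ge t$ give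
$$G_K-G_L\ge n^{-k/2}\rho_K^k\int_{\rho_L}^{\rho_K}t^{n-k-1}f\,dt\ge n^{-k/2}\int_{\rho_L}^{\rho_K}t^{n-1}f\,dt .$$
Where $\rho_K<\rho_L$, the variable satisfies $t\ge\rho_K\ge1$, so $G_L-G_K\le\int_{\rho_K}^{\rho_L}t^{n-1}f\,dt$. By (3), $\mu(K\setminus L)\le n^{k/2}\mu(L\setminus K)$. Adding $\mu(K\cap L)\le n^{k/2}\mu(K\cap L)$ gives $\mu(K)\le n^{k/2}\mu(L)$.

*Proof of the lower bound.* If $n-k\le8$, the left side is $<1\le C_{n,k}$. Let $n-k\ge9$ and write $R_kg(H)=\int_{S\cap H}g$.

**Step 1: the shell lemma in codimension $k$.** We claim: *if $g,h\in C_e(S)$ are non-negative and $R_kg\le R_kh$, then $\int g\rho_K^k\le C_{n,k}\int h\rho_K^k$ for every body $K$.* Follow the proof of Lemma 2. Step 1 there used only that $R$ is linear and preserves order; both are true of $R_k$, so with the same $\psi,g',h'$ we have $R_kg'\le R_kh'$. The body $L$, the intervals $I_\theta$ and the tents $\kappa_\theta$ are unchanged. Now put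
$$f(t\theta)=t^{-(n-k-1)}(|\psi(\theta)|-\eta)_+\,\kappa_\theta(t),$$
again even, continuous, non-negative and zero near $0$. The Jacobian in $H$ is $t^{n-k-1}$, so $\mu(K\cap H)=R_kg'(H)\le R_kh'(H)=\mu(L\cap H)$, and hence $\mu(K)\le C_{n,k}\,\mu(L)$. In $\mathbb R^n$ the factor $t^k$ survives:
$$\mu(K)=\int_S g'\int t^k\kappa_\theta(t)\,dt\,d\theta\ge\int_S g'\rho_L^k\ge\frac{\int_S g'\rho_K^k}{(1+\varepsilon\|\psi\|_\infty)^k},\qquad\mu(L)\le\int_S h'\rho_L^k\le\frac{\int_S h'\rho_K^k}{(1-\varepsilon\|\psi\|_\infty)^k}.$$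
Let $\varepsilon\to0$, then $\eta\to0$. Adding $\int\min(g,h)\rho_K^k\le C_{n,k}\int\min(g,h)\rho_K^k$ gives the claim for smooth $K$, and the approximation $\rho_{K_j}\to\rho_K$ of Step 5 there gives it for all $K$.

**Step 2: the cube function.** Let $g=\frac{2^{-n}}{n-k}\rho_Q^{\,n-k}$. Every $(n-k)$-dimensional central section of $[-\frac12,\frac12]^n$ has volume at most $2^{k/2}$ (K. Ball, *Volumes of sections of cubes and related problems*, Lecture Notes in Math. 1376 (1989)). So
$$R_kg(H)=2^{-n}|Q\cap H|\le2^{-n}2^{n-k}2^{k/2}=2^{-k/2},\qquad\int_S g\rho_Q^k=2^{-n}\int_Q\|x\|_\infty^{-k}dx\ge1 .$$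

**Step 3: the planted function and its sections.** Let
$$b^2=\frac1{\pi e},\qquad A^2=\frac{n-k}{\pi e},\qquad c=\frac{A^2}{2b^2}=\frac{n-k}2>3 .$$
With these $A,b$ define $q,f_i,F_0$ as in Section 6, and $h(\theta)=\int_0^\infty t^{n-k-1}F_0(t\theta)\,dt\in C_e(S)$. Polar coordinates give $R_kh(H)=\int_HF_0$ and $\int_S h\rho_Q^k=\int\|x\|_\infty^{-k}F_0(x)\,dx$. Let $P$ be the orthogonal projection onto $H^\perp$ and $s_i=|Pe_i|^2\in[0,1]$, so that $\sum_is_i=\operatorname{tr}P=k$. We show, with $F$ from Lemma 3,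
$$\int_Hf_i\ge(2\pi b^2)^{-k/2}F(s_i). \tag{13}$$
If $s_i=1$, then $e_i\in H^\perp$, so $H\subset e_i^\perp$ and $\int_Hf_i=0$ because $q(0)=0$; also $F(1)=0$. Let $s_i<1$ and $Y\sim f_i$. Then $PY=Y_iPe_i+\sum_{j\ne i}Y_jPe_j$. The second term is an independent centered Gaussian vector in $H^\perp$ with covariance
$$b^2\sum_{j\ne i}Pe_j\otimes Pe_j=b^2\big(I_{H^\perp}-Pe_i\otimes Pe_i\big),$$
since $\sum_jPe_j\otimes Pe_j=I_{H^\perp}$. The matrix in parentheses has eigenvalue $1-s_i$ on the line of $Pe_i$ (if $Pe_i\ne0$) and $1$ on its orthogonal complement. So the covariance has determinant $b^{2k}(1-s_i)$, and its inverse quadratic form at $Pe_i$ equals $\frac{s_i}{b^2(1-s_i)}$. The function $y\mapsto\int_{H+y}f_i$ on $H^\perp$ is a density of $PY$, continuous by dominated convergence, and convolution with the Gaussian gives a second continuous density. Equating them at $0$,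
$$\int_Hf_i=\int q(s)\,(2\pi b^2)^{-k/2}(1-s_i)^{-1/2}\exp\Big(-\frac{s^2s_i}{2b^2(1-s_i)}\Big)ds\ge(2\pi b^2)^{-k/2}F(s_i),$$
because $s^2\le A^2$ on the support of $q$.

**Step 4: average and conclude.** Since $c>3$, $F$ is convex, and $\frac1n\sum s_i=\frac kn$. By (13) and Jensen's inequality, using $c\cdot\frac{k/n}{1-k/n}=\frac{ck}{n-k}=\frac k2$ and $2\pi b^2=\frac2e$,
$$R_kh(H)\ge(2\pi b^2)^{-k/2}F\Big(\frac kn\Big)=(2\pi b^2)^{-k/2}\Big(1-\frac kn\Big)^{-1/2}e^{-k/2}\ge\Big(\frac2e\Big)^{-k/2}e^{-k/2}=2^{-k/2}.$$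
Thus $R_kg\le2^{-k/2}\le R_kh$. By Step 1 with $K=Q$, and since $\|x\|_\infty\ge(1-\varepsilon)A$ on the support of $F_0$,
$$1\le\int_S g\rho_Q^k\le C_{n,k}\int_S h\rho_Q^k\le C_{n,k}\,\big((1-\varepsilon)A\big)^{-k}.$$
So $C_{n,k}\ge((1-\varepsilon)A)^k$; let $\varepsilon\to0$. $\square$
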